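# An expanding planar map whose measure of full dimension has an odometer factor

## 1. A substitution and its defects

Let $\mathbb N_0=\{0,1,2,\dots\}$, $A=\{0,1,2\}$, and let $Y=A^{\mathbb N_0}$ carry the shift $\sigma$. For a word $u$ let $[u]$ be the set of sequences that begin with $u$, and $|u|$ its length. The whole talk turns on the substitution
$$\tau(0)=011,\qquad \tau(1)=012,\qquad \tau(2)=021,$$
extended to words and sequences by concatenation. Each $\tau(\ell)$ contains the letter $0$ exactly once, in first place. The three words are different and of equal length, so every power $\tau^k$ is injective on words, and $|\tau^k(\ell)|=3^k$. Since $\tau(0)$ begins with $0$, the words $\tau^k(0)$ extend one another. Their limit is the fixed point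
$$z^*=\lim_k\tau^k(0)=011\,012\,012\,011\,012\,021\,011\,012\,021\cdots,\qquad \tau(z^*)=z^*.$$

We call $\tau^k(\ell)$ a block of level $k$. In $z^*$ the blocks of level $k$ tile the sequence, and every third one begins a block of level $k+1$. The next definition marks the places of an arbitrary sequence where this hierarchy breaks.

**Definition (blocks and defects).** For $k\ge 0$ put
$$D_k=\bigcup_{\ell\in A}[\tau^k(\ell)],\qquad G_{k+1}=\bigcup_{j=0}^{2}\ \bigcup_{v\in A^j,\ \ell\in A}[\tau^k(v)\,\tau^{k+1}(\ell)],\qquad E_{k+1}=D_k\setminus G_{k+1},$$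
$$E=\{z^*\}\cup\bigcup_{k\ge1}E_k\subset Y,\qquad V_k=(D_k\setminus D_{k+1})\setminus E_{k+1}.$$

So $x\in D_k$ if a level-$k$ block starts at position $0$. Further, $x\in G_{k+1}$ if level-$k$ blocks run on from position $0$ until, after $0$, $1$ or $2$ of them, a level-$(k+1)$ block starts. Finally, $x\in E_{k+1}$ if a level-$k$ block starts at $0$ but the next level is not on schedule. For a sequence $x$ put
$$\mathcal D_k(x)=\{n\ge0:\sigma^nx\in D_k\}.$$
Later we use $D_k,G_{k+1},E_{k+1}$, with the same formulas, also for sequences over $A\cup\{*\}$ with an extra symbol $*$. Then $D_0$ is the set of sequences whose first symbol is in $A$.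

Three sequences by hand:

- $x=000\cdots$ contains no $\tau(\ell)$, so $\sigma^nx\in D_0\setminus G_1=E_1$ for every $n$.
- $x=012012\cdots=\tau(111\cdots)$. A level-1 block begins with $0$, so $\mathcal D_1(x)=3\mathbb N_0$. If $3\nmid n$, a level-1 block starts at $n+1$ or $n+2$, so $\sigma^nx\in G_1\setminus D_1=V_0$. If $3\mid n$, then $\sigma^nx\in D_1$. Every $\tau^2(\ell)$ begins with $\tau(0)=011$, which does not occur in $x$; so $\sigma^nx\in E_2$. This orbit is in $E$ one third of the time.
- $x=z^*$. Here $\sigma z^*=11\,012\cdots\in V_0$. Also $\sigma^3z^*=012\,012\,\tau^2(1)\cdots$ is in $D_1$, not in $D_2$, and in $G_2$ (with $j=2$), so $\sigma^3z^*\in V_1$.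

**Elementary facts.** Since $\tau^{k+1}(\ell)=\tau^k(\tau(\ell))$ begins with $\tau^k(0)$,
$$D_{k+1}\subset[\tau^k(0)]\subset D_k,\qquad D_{k+1}\subset G_{k+1}\subset D_k.\tag{1}$$
Hence $E_{k+1}\subset D_k\setminus D_{k+1}$, and the sets $E_k$ are pairwise disjoint. In $Y$ the decreasing sets $D_k$ have intersection $\{z^*\}$, because $z^*=\tau^k(z^*)\in D_k$ and $D_{k+1}\subset[\tau^k(0)]$. Therefore
$$Y\setminus E=\bigsqcup_{k\ge0}V_k,\tag{2}$$
and membership in $V_k$ depends only on the first $5\cdot3^k$ coordinates, since the longest words in $G_{k+1}$ have length $2\cdot3^k+3^{k+1}$. Each $E_k$ is clopen, and $E_{k+1}\subset D_k\subset[\tau^{k-1}(0)]$ for $k\ge1$, which shrinks to $z^*$. So $E$ is closed.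

The set $E$ acts as a toll gate, with two properties that we shall prove.

- Exactly one $\sigma$-invariant probability measure $\nu_0$ on $Y$ has $\nu_0(E)=0$, and it is isomorphic to the 3-adic odometer.
- The letters of an orbit carry little information apart from its visits to $E$: there is one probability measure $\theta$ on $Y$ with $\theta[x_0\dots x_{n-1}]\ge C^{-1}n^{-C}12^{-e}$, where $e$ is the number of visits of $x$ to $E$ before time $n$.

We then build an expanding map of the plane in which each visit to $E$ erases one digit out of $m$ possible ones, and $m$ is so large that the lost digit is worth more than the information gained. A measure of full dimension must then avoid $E$, and so it carries the odometer. This is aimed at the following question.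

## 2. Expanding maps, specification and measures of full dimension

The question is from Ian D. Morris, "Totally ergodic generalised matrix equilibrium states have the Bernoulli property", arXiv:2011.11497 (2020), which refers to D. Gatzouras and Y. Peres (1997) for the precise notions and does not reproduce them. The definitions of "expanding" and "specification" below are working definitions chosen for this statement, and are not quoted from Gatzouras and Peres.

**Definition (expanding).** Let $M$ be a Riemannian manifold, $f\colon M\to M$ a $C^2$ map, and $K\subseteq M$ compact with $f(K)=K$. We call $f$ expanding if there are $\lambda>1$ and an open $U\supseteq K$ with $\|D_xf\,v\|\ge\lambda\|v\|$ for all $x\in U$ and all tangent vectors $v$ at $x$.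

This reading is deliberately slightly broader than uniform expansion on all of a compact manifold, so that repelling sets in $\mathbb R^d$ are included. Example: let $K$ be the middle-thirds Cantor set and let $f\colon\mathbb R\to\mathbb R$ be $C^\infty$, equal to $3x$ near $[0,\frac13]$ and to $3x-2$ near $[\frac23,1]$. Here $\lambda=3$.

**Definition (Markov partition, specification).** A Markov partition of $K$ is a finite family $R_1,\dots,R_k$ of nonempty compact subsets of $K$ such that

- $R_i=\overline{\mathrm{int}_KR_i}$ for each $i$;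
- the relative interiors $\mathrm{int}_KR_i$ are pairwise disjoint, and $\bigcup_iR_i=K$;
- $f$ is injective on each $R_i$, and $f(R_i)$ is the union of those $R_j$ with $A_{ij}=1$, where $A_{ij}\in\{0,1\}$ and $A_{ij}=1$ if and only if $f(\mathrm{int}_KR_i)\cap\mathrm{int}_KR_j\ne\emptyset$;
- for every sequence $(i_n)_{n\ge0}$ with $A_{i_ni_{n+1}}=1$ for all $n$, the set $\bigcap_{n\ge0}f^{-n}(R_{i_n})\cap K$ is exactly one point.

We say that $K$ satisfies specification if it has such a partition with $A$ primitive, that is, some power $A^N$, $N\ge1$, has all entries positive.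

For the Cantor set, $R_1=K\cap[0,\frac13]$ and $R_2=K\cap[\frac23,1]$ work, and all entries of $A$ are $1$. In general, if $f|_K$ is conjugate to a full one-sided shift on finitely many symbols, the images of the one-letter cylinders work, again with the all-ones matrix.

**Definition (dimension of a measure).** For a Borel probability measure $\mu$, $\dim_H\mu=\inf\{\dim_HZ: Z\text{ Borel},\ \mu(Z)=1\}$.

For instance, a point mass has dimension $0$. Half Lebesgue measure on $[0,1]$ plus half a point mass has dimension $1$, because a set of full measure contains almost all of $[0,1]$.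

**Definition (natural extension).** For an $f$-invariant Borel probability $\mu$ on $K$ put $\hat K=\{(x_n)_{n\ge0}\in K^{\mathbb N_0}:f(x_{n+1})=x_n\ \forall n\}$ and $\hat f((x_n))=(f(x_0),x_0,x_1,\dots)$, and let $\hat\mu$ be the unique $\hat f$-invariant Borel probability on $\hat K$ whose image under $(x_n)\mapsto x_0$ is $\mu$. The natural extension of $\mu$ is $(\hat K,\hat f,\hat\mu)$.

For a one-sided Bernoulli shift, a compatible sequence of pasts is a two-sided sequence, and the natural extension is the two-sided Bernoulli shift. An invertible system is its own natural extension.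

**Definition (Bernoulli times finite rotation).** This is a system $(\Sigma\times\mathbb Z/p\mathbb Z,\sigma\times R,\nu\times u)$, where $(\Sigma,\sigma,\nu)$ is a two-sided Bernoulli shift on a finite or countable alphabet, $p\ge1$ is an integer, $R(j)=j+1\bmod p$ and $u$ is uniform. The case $p=1$ is allowed.

For $p=2$ the function $(\xi,j)\mapsto(-1)^j$ is an eigenfunction with eigenvalue $-1$.

**Definition (3-adic odometer).** $\mathbb Z_3$ is the group of sequences $(t_k)_{k\ge0}$, $t_k\in\mathbb Z/3^k\mathbb Z$, with $t_{k+1}\equiv t_k\bmod3^k$. The odometer is $t\mapsto t+1$ with Haar measure, for which every residue $t\bmod3^k$ is uniform.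

An invariant probability measure must make each residue uniform, since its law is invariant under a cyclic rotation; so Haar measure is the only one, and it is ergodic. The partitions into residue classes mod $3^k$ are mapped to themselves and generate, so the entropy is $0$. For every $k$ the function $\exp(2\pi\mathrm i\,t/3^k)$ is an eigenfunction with eigenvalue $e^{2\pi\mathrm i/3^k}$.

**Question.** Let $f\colon M\to M$ be a $C^2$ expanding map and $K\subseteq M$ a compact invariant set which satisfies specification and supports a unique ergodic $f$-invariant measure with the same Hausdorff dimension as $K$. Is the natural extension of this measure measurably isomorphic to the product of a Bernoulli measure with a rotation on a finite set?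

The answer is no.

**Theorem 1.** Let $m\ge145$. There are a $C^\infty$ map $f\colon\mathbb R^2\to\mathbb R^2$ and a compact $K=f(K)\subset\mathbb R^2$ such that:

1. $f$ is expanding on a neighborhood of $K$, and $f|_K$ is topologically conjugate to the full one-sided shift on $3m$ symbols. In particular $K$ satisfies specification, with $A$ the all-ones matrix.
2. $\dim_HK=s:=\log m/\log(4m)$, and exactly one ergodic $f$-invariant measure $\mu_0$ on $K$ has $\dim_H\mu_0=\dim_HK$.
3. The natural extension of $\mu_0$ is isomorphic to $(\mathbb Z_3,t\mapsto t+1,\mathrm{Haar})\times$ (two-sided Bernoulli shift on $m$ equally likely symbols). It is not isomorphic to any (Bernoulli) $\times$ (rotation on a finite set).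

**Theorem 2 (supplement).** Let $\dim M\ge1$, let $f,K$ be as in the Question (expanding, $C^2$, specification; existence and uniqueness of the measure not assumed), and let $f$ be conformal near $K$: $D_xf=a(x)O_x$ with $O_x$ a linear isometry, for $x\in U$. This is automatic if $\dim M=1$. Then exactly one ergodic measure on $K$ has dimension $\dim_HK$, and its natural extension is a Bernoulli shift.

So no counterexample exists on the line, and Theorem 1 needs two different expansion rates. Sections 3–10 concern Theorem 1; Section 11 proves Theorem 2.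

## 3. Dimension from entropy: the line, and a planar system with constant weight

We use two standard facts about a finite Borel measure $\Lambda$ on $\mathbb R^2$ (or on $M$).

**Lemma 3 (mass distribution principle).** If $\Lambda(Z)>0$ and $\Lambda(B(z,r))\le Cr^t$ for all $z\in Z$ and all $r\le r_0$, then $\dim_HZ\ge t$.

*Proof.* We may take $t>0$. Let sets $U_i$ of diameter less than $r_0$, each meeting $Z$, cover $Z$, and let $z_i\in U_i\cap Z$. For every choice of small $\epsilon_i>0$ we have $U_i\subset B(z_i,\operatorname{diam}U_i+\epsilon_i)$, so $\Lambda(Z)\le\sum_iC(\operatorname{diam}U_i+\epsilon_i)^t$. Letting the $\epsilon_i$ tend to $0$ suitably, $\sum_i(\operatorname{diam}U_i)^t\ge\Lambda(Z)/C>0$. $\square$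

**Lemma 4.** If $Z$ is bounded and $\liminf_{r\to0}\frac{\log\Lambda(B(z,r))}{\log r}\le t$ for all $z\in Z$, then $\dim_HZ\le t$.

*Proof.* Let $t'>t$ and $0<\epsilon<1$. Each $z\in Z$ has some $r<\epsilon$ with $\Lambda(B(z,r))\ge r^{t'}$. By the $5r$-covering lemma there are disjoint such balls $B(z_i,r_i)$ with $Z\subset\bigcup_iB(z_i,5r_i)$. They are countably many because each has positive measure. Then $\sum_i(10r_i)^{t'}\le10^{t'}\sum_i\Lambda(B(z_i,r_i))\le10^{t'}\Lambda(\text{whole space})$. As $\epsilon$ is arbitrary, $\mathcal H^{t'}(Z)<\infty$. $\square$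

**The middle-thirds Cantor set.** Let $\mu$ be ergodic for the map of Section 2, with entropy $h$. Level-$n$ cylinders have diameter $3^{-n}$, so the Shannon–McMillan–Breiman theorem and Lemma 4, applied to $\mu$ itself, give $\dim_H\mu\le h/\log3$. This is less than $\log2/\log3=\dim_HK$ unless $h=\log2$, that is, unless $\mu$ is the uniform Bernoulli measure. That measure gives each cylinder mass $(3^{-n})^{\log2/\log3}$, and a ball of radius less than $3^{-n}$ meets at most two cylinders of level $n$, so Lemma 3 shows it has full dimension. The answer is a plain Bernoulli shift.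

**A planar system with constant weight.** Let $\rho=\frac1{4m}$, $\beta=\rho^2$, $L=\log(1/\rho)=\log(4m)$. Take symbols $b=(\ell,d)\in A\times\{0,\dots,m-1\}$ and put $\kappa_b=\ell m+d\in\{0,\dots,3m-1\}$. A sequence of symbols is a pair $\omega=(x,\mathbf d)$ with $x\in Y$ and $\mathbf d=(d_n)$ a digit sequence. For a constant $c>0$ set
$$w(\omega)=\sum_{n\ge0}\beta^n\frac{\kappa_{\omega_n}}{3m},\qquad v(\omega)=c\sum_{n\ge0}\rho^nd_n,\qquad\pi(\omega)=(w(\omega),v(\omega)),\qquad K=\pi(X),$$
where $X$ is the space of all $\omega$. The coordinate $w$ contracts at rate $\rho^2$, the coordinate $v$ at rate $\rho$. Since $\frac{3m-1}{3m}\le1-\beta$ we have $w\in[0,1]$, and since $\frac1{3m}-\beta\ge\frac1{4m}$: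

(3) If $\omega,\omega'$ agree in the first $n$ coordinates, then $|w(\omega)-w(\omega')|\le\beta^n$. If they first differ at coordinate $n$, then $|w(\omega)-w(\omega')|\ge\beta^n(\frac1{3m}-\beta)\ge\beta^n/(4m)$.

For the second coordinate, two sequences over $\{0,\dots,m-1\}$ that first differ at $t$ satisfy
$$\Big|\sum_n\rho^nd_n-\sum_n\rho^nd_n'\Big|\ge\rho^t\Big(1-\frac{(m-1)\rho}{1-\rho}\Big)\ge\tfrac23\rho^t,\tag{4}$$
because $\frac{(m-1)\rho}{1-\rho}=\frac{m-1}{4m-1}<\frac14$.

If $\omega,\omega'$ have the same $d_n$ for $n<N$ and the same $x_n$ for $n<\lceil N/2\rceil$, then $|w-w'|\le\beta^{\lceil N/2\rceil}\le\rho^N$ and $|v-v'|=O(\rho^N)$. So $K$ is covered by $m^N3^{\lceil N/2\rceil}$ sets of diameter $O(\rho^N)$. Conversely, if $|\pi(\omega)-\pi(\omega')|<c'\rho^N$ with $c'=\min(\frac{2c}3,\frac1{4m})$, then by (4) the digits agree for $n<N$ and by (3) the letters agree for $n<\lceil N/2\rceil$. So the uniform Bernoulli measure gives balls of radius $c'\rho^N$ centered on $K$ mass at most $m^{-N}3^{-\lceil N/2\rceil}$. Hence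
$$\dim_HK=\frac{\log m+\frac12\log3}{L},$$
and the uniform Bernoulli measure has this dimension. At scale $\rho^N$ we read $N$ digits, but only $N/2$ letters: an entropy $h$ of the letters is worth $\frac12h/L$. To force the letters to follow the odometer, we must punish all other letter sequences.

## 4. Why a defect set at a distance from the odometer fails

The natural punishment is to replace the constant $c$ by a weight that depends on the letters:
$$v(\omega)=\sum_{n\ge0}\rho^nd_n\,\hat\delta(\sigma^{n+1}x),\tag{5}$$
with $\hat\delta$ vanishing on a set of bad sequences. A digit with weight $0$ leaves no trace in $v$. Let $\Omega$ be the orbit closure of $z^*$, on which the odometer measure lives. The first thing to try is to let $\hat\delta=c>0$ off a clopen set $E'$ disjoint from $\Omega$, and $\hat\delta=0$ on $E'$. (On the images under $w$ of the two clopen sets, which are disjoint compact sets, such a function extends to a smooth function of $w$, and one can take $c$ small.) This never works.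

**Observation 5.** For every clopen $E'$ with $E'\cap\Omega=\emptyset$ there is an ergodic $\sigma$-invariant $\nu$ with $\nu(E')=0$ and $h(\nu)>0$. With the weight just described, $\dim_HK\ge(\log m+\frac12h(\nu))/L>\log m/L$, while every ergodic measure of entropy $\log m$ has dimension at most $\log m/L$.

*Proof.* Let membership in $E'$ depend on the first $n_1$ coordinates, choose $k$ with $3^k\ge n_1$, and put $q=2\cdot3^k$. Take independent fair $\xi_0,\xi_1,\dots\in\{1,2\}$, let $x$ be the sequence $\tau^k(0\xi_00\xi_1\cdots)$ shifted by $j$ places with $j$ uniform in $\{0,\dots,q-1\}$, and let $\nu$ be its law. It is a factor of the tower of height $q$ over the Bernoulli shift, hence invariant and ergodic. Given $j$, the first $nq$ letters determine $\xi_1,\dots,\xi_{n-1}$, so $h(\nu)\ge\log2/q>0$. A window of length $n_1\le3^k$ in $x$ lies in some $\tau^k(ab)$ with $ab\in\{01,02,10,20\}$. All four pairs occur in $z^*$, so $\tau^k(ab)$ occurs in $\tau^k(z^*)=z^*$. Thus the first $n_1$ letters of each $\sigma^ix$ agree with those of a point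 of $\Omega$, so $\sigma^ix\notin E'$.

Let $\lambda$ be the uniform Bernoulli measure on digits and restrict attention to points whose $x$ never enters $E'$; they carry $\nu\times\lambda$, and on them $v=c\sum\rho^nd_n$. Given $\epsilon>0$, Egorov's theorem and Shannon–McMillan–Breiman give a set of such $x$ of positive $\nu$-measure on which $\nu[x_0\dots x_{n-1}]\le e^{-n(h(\nu)-\epsilon)}$ for all $n\ge n_2$. By the separation argument of Section 3, for these $x$ the $\pi_*(\nu\times\lambda)$-mass of a ball of radius $c'\rho^N$ about $\pi(x,\mathbf d)$ is at most $m^{-N}e^{-\lceil N/2\rceil(h(\nu)-\epsilon)}$ for large $N$. Lemma 3 gives the lower bound for $\dim_HK$. For the last claim, if $\omega,\omega'$ agree in the first $N$ coordinates, the $n$-th terms of (5) agree for $n<N-n_1$, so $|v-v'|=O(\rho^N)$. Cylinders of length $N$ thus have diameter $O(\rho^N)$, and Shannon–McMillan–Breiman with Lemma 4 gives dimension at most $h/L$. $\square$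

The exact reason is that a sequence may follow the hierarchy up to level $k$ and be free afterwards, and a set at positive distance from $\Omega$ does not notice. Every closed set disjoint from $\Omega$ lies in a clopen set disjoint from $\Omega$, so the closed bad set has to meet $\Omega$. This is why defects of all levels are put into $E$, and why $z^*\in E$.

A new difficulty appears. The weight $\hat\delta$ is continuous and vanishes at $z^*\in\Omega$, so along odometer orbits it is often small. If it takes the value $\eta\rho^{q_k}$ on $V_k$, then digit $d_n$ is moved from place $n$ to place $n+q_k$. Two digits that land in the same place are added, and information is lost. With $q_k=k$ this does happen: if $\sigma^{n}x\in V_1$ and $\sigma^{n+1}x\in V_0$ (as at $n=3$ in $z^*$), the digits $d_{n-1}$ and $d_n$ both land in place $n$. The remedy is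
$$q_k=\sum_{j=1}^kj\,3^j,\qquad q_0=0.$$
For $k<k'$ the difference $q_{k'}-q_k$ is a multiple of $3^{k+1}$, which will exclude collisions. The factor $j$ makes $q_k$ grow faster than $3^k$, which gives smoothness; and $q_k=O(k3^k)$ keeps the loss small.

## 5. The odometer as the only measure without defects

**Lemma 6.** Distinct elements of $\mathcal D_k(x)$ differ by at least $3^k$, for $x$ over $A\cup\{*\}$.

*Proof.* We use induction on $k$; the case $k=0$ is trivial. Let $n<n'$ be in $\mathcal D_{k+1}(x)$ with $n'-n<3^{k+1}$. As $\sigma^nx$ begins with $\tau^k(\tau(\ell))$ for some $\ell$, the points $n,n+3^k,n+2\cdot3^k$ lie in $\mathcal D_k(x)$. By induction there is no other point of $\mathcal D_k(x)$ in $[n,n+3^{k+1})$, since it would be closer than $3^k$ to one of these. As $n'\in\mathcal D_{k+1}(x)\subset\mathcal D_k(x)$, we get $n'\in\{n+3^k,n+2\cdot3^k\}$, so $\sigma^{n'}x$ begins with $\tau^k(\ell')$ where $\ell'$ is the second or third letter of $\tau(\ell)$, hence $\ell'\in\{1,2\}$. But $n'\in\mathcal D_{k+1}(x)$ and (1) say that $\sigma^{n'}x$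 begins with $\tau^k(0)$. This contradicts injectivity of $\tau^k$. $\square$

**Lemma 7.** There is exactly one $\sigma$-invariant Borel probability $\nu_0$ on $Y$ with $\nu_0(E)=0$. The system $(Y,\sigma,\nu_0)$ is isomorphic mod $0$ to $(\mathbb Z_3,t\mapsto t+1,\mathrm{Haar})$; in particular $\nu_0$ is ergodic with zero entropy. Moreover, if $x\in Y_0:=\{x:\sigma^nx\notin E\ \forall n\ge0\}$, then for each $k$ we have $\mathcal D_k(x)=p_k+3^k\mathbb N_0$ for some $0\le p_k=p_k(x)<3^k$.

**Step 1: orbits without defects are tiled at every level.** This proves the last statement and defines the map to $\mathbb Z_3$. Let $x\in Y_0$. For $k=0$, $\mathcal D_0(x)=\mathbb N_0$. Let $\mathcal D_k(x)=p_k+3^k\mathbb N_0$ and $n\in\mathcal D_k(x)$. Then $\sigma^nx\in D_k\setminus E_{k+1}=G_{k+1}$, so one of $n,n+3^k,n+2\cdot3^k$ is in $\mathcal D_{k+1}(x)$, and by Lemma 6 only one is. So among any three consecutive elements of $\mathcal D_k(x)$ exactly one is in $\mathcal D_{k+1}(x)\subset\mathcal D_k(x)$. Hence $\mathcal D_{k+1}(x)=p_{k+1}+3^{k+1}\mathbb N_0$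 with $p_{k+1}\in\{p_k,p_k+3^k,p_k+2\cdot3^k\}$.

The $p_k$ are compatible, and we define a Borel map $\Theta\colon Y_0\to\mathbb Z_3$ by $\Theta(x)\equiv-p_k(x)\bmod3^k$ for all $k$. Clearly $\sigma Y_0\subset Y_0$, and $\mathcal D_k(\sigma x)=(\mathcal D_k(x)-1)\cap\mathbb N_0$ gives $\Theta(\sigma x)=\Theta(x)+1$.

**Step 2: most letters are forced by position.** Let $C_k\subset\{0,\dots,3^k-1\}$ be the positions where $\tau^k(0),\tau^k(1),\tau^k(2)$ do not all agree. We have $\tau^{k+1}(\ell)=\tau^k(0)\tau^k(a)\tau^k(b)$ with $a,b$ depending on $\ell$. The first third is common, and in the other two thirds disagreement is possible only at positions from $C_k$. So $|C_{k+1}|\le2|C_k|$ and $|C_k|\le2^k$.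

**Step 3: uniqueness and isomorphism.** We recover $x$ from $\Theta(x)$. Let $\nu$ be invariant with $\nu(E)=0$. Then $\nu(Y_0)=1$, and $\Theta_*\nu$ is invariant under $t\mapsto t+1$, hence Haar. Let $F_k(t)$ be the letter of $\tau^k(0)$ at position $t\bmod3^k$. Let $x\in Y_0$ and $n=3^k>p_k$. By Step 1, $x_n$ is the letter of some $\tau^k(\ell)$ at position $(n-p_k)\bmod3^k=\Theta(\sigma^nx)\bmod3^k$. So $x_n=F_k(\Theta(\sigma^nx))$ unless $\Theta(\sigma^nx)\bmod3^k\in C_k$. By invariance
$$\nu\{x_0\ne F_k(\Theta(x))\}=\nu\{x_n\ne F_k(\Theta(\sigma^nx))\}\le(2/3)^k.$$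
By Borel–Cantelli, almost surely $x_0=F_k(\Theta(x))$ for all large $k$. Let $F=\lim F_k$ where the limit exists and $F=0$ elsewhere. Then $x_0=F(\Theta(x))$ a.e., and applying this to $\sigma^nx$ gives $x_n=F(\Theta(x)+n)$ for all $n$, a.e. That is, $x=\Phi(\Theta(x))$ a.e. with $\Phi(t)=(F(t+n))_{n\ge0}$ Borel. Hence $\nu=\Phi_*\mathrm{Haar}$, which does not depend on $\nu$: there is at most one such measure. Also $\Theta(\Phi(\Theta(x)))=\Theta(x)$ for a.e. $x$, so $\Theta\circ\Phi=\mathrm{id}$ Haar-a.e., and $\Theta$ is an isomorphism mod $0$ with inverse $\Phi$.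

**Step 4: existence.** We take averages along $z^*$. As $z^*=\tau^k(z^*)$, $3^k\mathbb N_0\subset\mathcal D_k(z^*)$, with equality by Lemma 6. Let $n=3^kq\in\mathcal D_k(z^*)$. Then $\sigma^nz^*=\tau^k(\sigma^qz^*)$, and one of $n,n+3^k,n+2\cdot3^k$ is in $3^{k+1}\mathbb N_0=\mathcal D_{k+1}(z^*)$, so $\sigma^nz^*\in G_{k+1}$. Therefore $\sigma^nz^*\notin E_{k+1}$ for all $n,k$. Let $\nu$ be a weak* limit of $\frac1N\sum_{n<N}\delta_{\sigma^nz^*}$; it is invariant. Since $E_{k+1}$ and $D_k$ are clopen, $\nu(E_{k+1})=0$ and $\nu(D_k)=3^{-k}$. So $\nu(\{z^*\})\le3^{-k}$ for all $k$, and $\nu(E)=0$. $\square$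

## 6. How few letter sequences have few defects

For $y\in A^g$, $g\ge1$, let $\hat y=y***\cdots$ and
$$N(y)=\#\Big\{0\le j<g:\ \sigma^j\hat y\in\bigcup_{k\ge1}E_k\Big\}.$$
For $g\le2$ no block fits, so $N(y)=g$. For $g=3$ and $y=\tau(\ell)$, positions $1,2$ are in $E_1$ and position $0$ is in $D_1\setminus G_2=E_2$; so $N(y)=3$, as for all other words of length $3$. The sums of $12^{-N(y)}$ over $A^g$ for $g=1,2,3$ are $\frac14,\frac1{16},\frac1{64}$.

**Lemma 8.** $\displaystyle\sum_{g=1}^L\sum_{y\in A^g}12^{-N(y)}\le\frac12$ for all $L\ge1$.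

*Proof.* Let $c_L$ be the left side, $c_0=0$. By induction assume $c_{\lfloor L/3\rfloor}\le\frac12$.

**Step 1: cut a word into runs of blocks.** This reduces a word to shorter ones. Let $y\in A^g$, $g\le L$. The elements of $\mathcal D_1(\hat y)$ are called starts; they have gaps at least $3$. Group them into maximal runs with consecutive differences exactly $3$. This gives
$$y=r_0\,\tau(y^1)\,r_1\,\tau(y^2)\cdots\tau(y^J)\,r_J,\qquad J\ge0,$$
with $y^1,\dots,y^J$ nonempty and $r_1,\dots,r_{J-1}$ nonempty. The word $y$ is determined by these data, and $|y^l|\le\lfloor L/3\rfloor$.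

**Step 2: defects of level at least two are defects of the $y^l$.** Let $k\ge1$. If $\sigma^j\hat y\in E_{k+1}\subset D_k\subset D_1$, then $j$ is the start that codes the $p$-th letter ($0\le p<|y^l|$) of some $y^l$. For such $j$ and a nonempty word $u$ over $A$, $\sigma^j\hat y\in[\tau(u)]$ if and only if $j,j+3,\dots,j+3(|u|-1)$ are starts coding the letters of $u$. By Lemma 6 these are consecutive starts, so they lie in one run. Hence the condition is $\sigma^p\widehat{y^l}\in[u]$. Using $u=\tau^{k-1}(\ell)$ and $u=\tau^{k-1}(v)\tau^k(\ell)$ we get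
$$\sigma^j\hat y\in E_{k+1}\iff\sigma^p\widehat{y^l}\in E_k .$$
Hence $\#\{j:\sigma^j\hat y\in\bigcup_{k\ge2}E_k\}=\sum_lN(y^l)$.

**Step 3: count defects of level one.** For $0\le j<g$, $\sigma^j\hat y\in E_1$ if and only if none of $j,j+1,j+2$ is a start.

- If $J=0$, all $g=|r_0|$ positions qualify.
- If $J\ge1$, before the first start, at position $|r_0|$, exactly $\max(0,|r_0|-2)$ positions qualify.
- For $1\le l\le J-1$, let $b$ be the last start of run $l$ and $b'=b+3+|r_l|$ the next start. Between them $b+1,\dots,b'-3$ qualify, which are $|r_l|$ positions.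
- After the last start, $2+|r_J|$ positions qualify.
- Starts do not qualify, nor do positions between consecutive starts of one run.

**Step 4: sum.** Put $\xi=\frac1{12}$. Summing over all words $r_l$ and $y^l$ of the admissible lengths (which can only increase the sum),
$$c_L\le R+R_0\,\frac{\xi^2}{1-3\xi}\sum_{J\ge1}R^{J-1}c_{\lfloor L/3\rfloor}^{\,J},$$
where the first term is $J=0$, and
$$R=\sum_{n\ge1}(3\xi)^n=\tfrac13,\qquad R_0=1+3+9+\sum_{n\ge3}3^n\xi^{n-2}=13+9R=16,$$
$$\sum_{n\ge0}3^n\xi^{2+n}=\frac{\xi^2}{1-3\xi}=\frac1{108}.$$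
So $c_L\le\frac13+\frac{16}{108}\cdot\frac{1/2}{1-1/6}=\frac13+\frac4{45}=\frac{19}{45}<\frac12$. $\square$

For $x\in Y$ let $e_n(x)=\#\{0\le j<n:\sigma^jx\in E\}$.

**Lemma 9.** There are a Borel probability measure $\theta$ on $Y$ and $C_1>0$ with $\theta[x_0\dots x_{n-1}]\ge C_1^{-1}n^{-C_1}12^{-e_n(x)}$ for all $x\in Y$, $n\ge1$.

*Proof.* **Step 1: truncation creates few defects.** Let $y=x_0\dots x_{n-1}$, and suppose $0\le j<n$, $\sigma^j\hat y\in E_{k+1}$, but $\sigma^jx\notin E$. Then $\sigma^j\hat y\in D_k$, so $j+3^k\le n$ and $\sigma^jx\in D_k$. As $\sigma^jx\notin E_{k+1}$, we have $\sigma^jx\in G_{k+1}$, while $\sigma^j\hat y\notin G_{k+1}$; hence $j+5\cdot3^k>n$. So $j\in\mathcal D_k(x)\cap(n-5\cdot3^k,n-3^k]$. By Lemma 6 this set has at most $4$ elements, since five would span at least $4\cdot3^k$. Also $3^k\le n$. Thus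
$$N(y)\le e_n(x)+4(1+\log_3n).$$

**Step 2: one measure for all lengths.** Let $W_n=\sum_{y\in A^n}12^{-N(y)}\le\frac12$ by Lemma 8. Let $\theta_n$ be the probability measure with mass $12^{-N(y)}/W_n$ at the point $y000\cdots$, for each $y\in A^n$, and put $\theta=\frac6{\pi^2}\sum_{n\ge1}n^{-2}\theta_n$ (here $\pi$ is the number). Then $\theta[y]\ge\frac6{\pi^2}n^{-2}\cdot2\cdot12^{-N(y)}$, and Step 1 gives the claim. $\square$

## 7. Construction of $f$ and $K$

Fix $m\ge145$. Let $\rho,\beta,L,\kappa_b,X,w$ be as in Section 3, so that (3) and (4) hold, and let $B=A\times\{0,\dots,m-1\}$, $X=B^{\mathbb N_0}$. The coordinate $w$ remembers all of $\omega=(x,\mathbf d)$, at half the speed of $v$. So $w$ is injective and a weight depending on $x$ can be a function of $w$.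

**Step 1: a smooth weight that vanishes exactly on the defects.** Let $C=w(X)$ and $\mathcal V_k=\{w(\omega):x\in V_k\}$. If $x\in V_k$ and $x'\notin V_k$, they differ in the first $5\cdot3^k$ coordinates. So by (3) points of $\mathcal V_k$ and of $C\setminus\mathcal V_k$ have distance at least $\Gamma_k:=\beta^{5\cdot3^k}/(4m)$. Convolve the indicator of the $\Gamma_k/2$-neighborhood of $\mathcal V_k$ with a standard mollifier supported in $(-\Gamma_k/4,\Gamma_k/4)$. This gives $\chi_k\in C^\infty(\mathbb R)$ with
$$0\le\chi_k\le1,\quad\chi_k=1\text{ on }\mathcal V_k,\quad\chi_k=0\text{ on }C\setminus\mathcal V_k,\quad|\chi_k^{(r)}|\le c_r\Gamma_k^{-r}.$$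
Now $q_k\ge k3^k$ and $\Gamma_k^{-r}=(4m)^r\rho^{-10r3^k}$, so $\rho^{q_k}\Gamma_k^{-r}\le(4m)^r\rho^{(k-10r)3^k}$ and $\sum_k\rho^{q_k}\Gamma_k^{-r}<\infty$ for every $r$. Hence $\tilde\delta=\sum_k\rho^{q_k}\chi_k$ is $C^\infty$ with bounded derivatives of all orders. Put
$$\delta=\eta\tilde\delta,\qquad\eta=\big(4m(1+\sup\tilde\delta+\sup|\tilde\delta'|)\big)^{-1},$$
so $0\le\delta\le\frac1{4m}$ and $|\delta'|\le\frac1{4m}$. By (2), on $C$ we have $\delta(w(\omega))=\hat\delta(x)$ with
$$\hat\delta(x)=\eta\rho^{q_k}\ (x\in V_k),\qquad\hat\delta(x)=0\ (x\in E).\tag{6}$$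
Moreover,
$$|\hat\delta(x)-\hat\delta(x')|\le\beta^n\quad\text{if }x,x'\text{ agree in the first }n\text{ letters}.\tag{7}$$
To see this, attach a common digit sequence and use (3) and $|\delta'|\le1$.

**Step 2: the contractions and the coding.** For $b=(\ell,d)\in B$ let
$$S_b(w,v)=\Big(\beta w+\frac{\kappa_b}{3m},\ \rho v+d\,\delta(w)\Big).$$
This is a $C^\infty$ diffeomorphism of $\mathbb R^2$: one solves for $w$ and then for $v$. Its derivative is lower triangular, and $\|DS_b\|\le\rho+m\sup|\delta'|\le\frac12$. Let $\pi(\omega)=(w(\omega),v(\omega))$ with $v(\omega)=\sum_{n\ge0}\rho^nd_n\hat\delta(\sigma^{n+1}x)$. Then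
$$\pi(\omega)=S_{\omega_0}(\pi(\sigma\omega)),\tag{8}$$
because $\beta w(\sigma\omega)+\frac{\kappa_{\omega_0}}{3m}=w(\omega)$ and $\rho v(\sigma\omega)+d_0\delta(w(\sigma\omega))=\sum_{n\ge0}\rho^{n+1}d_{n+1}\hat\delta(\sigma^{n+2}x)+d_0\hat\delta(\sigma x)=v(\omega)$. The series converge uniformly and their terms are continuous by (7). So $\pi$ is continuous; it is injective since $w$ is, hence a homeomorphism of $X$ onto $K:=\pi(X)$.

**Step 3: the expanding map.** We glue the inverses of the $S_b$. The intervals $I_b=[\frac{\kappa_b}{3m},\frac{\kappa_b}{3m}+\beta]$ have mutual gaps at least $\frac1{4m}$. Choose $\psi_b\in C^\infty(\mathbb R)$ with $\psi_b=1$ on the open $\frac1{24m}$-neighborhood $J_b$ of $I_b$ and support in the $\frac1{12m}$-neighborhood; these supports are disjoint. Put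
$$f(w,v)=\sum_b\psi_b(w)\,S_b^{-1}(w,v),$$
a $C^\infty$ map of $\mathbb R^2$. By (8), $w(\omega)\in I_{\omega_0}$, so $K\subset U:=\bigcup_bJ_b\times\mathbb R$, which is open. On $J_b\times\mathbb R$ we have $f=S_b^{-1}$, so $\|D_zf\,\mathbf v\|\ge2\|\mathbf v\|$ for $z\in U$. By (8), $f\circ\pi=\pi\circ\sigma$, hence $f(K)=K$. So $f$ is expanding and $f|_K$ is conjugate to the full shift on $3m$ symbols. The disjoint clopen sets $R_b=\pi([b])$ form a Markov partition with the all-ones matrix. This proves part 1 of Theorem 1.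

## 8. Upper bounds: visits to $E$ erase digits

Let $s=\log m/L$ and $\alpha=\frac12\log m-\log12$. Since $m>144$, $\alpha>0$. At scale $\rho^N$ the coordinate $w$ sees only the coordinates $n<N/2$. A digit $d_n$ with $N/2\le n<N$ and $\sigma^{n+1}x\in E$ is also invisible in $v$, because its weight is $0$. So for $\omega=(x,\mathbf d)$ and $N\ge1$ let $Q_N(\omega)$ be the set of $\omega'=(x',\mathbf d')$ with
$$x_n'=x_n\ (n<N),\qquad d_n'=d_n\ (n<\lceil N/2\rceil),\qquad d_n'=d_n\ \text{ if }\lceil N/2\rceil\le n<N\text{ and }\sigma^{n+1}x\notin E.$$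

**Lemma 10.** There is $C_2$ with $\pi(Q_N(\omega))\subset B(\pi(\omega),C_2\rho^N)$ for all $\omega,N$. In particular $\pi([\omega_0\dots\omega_{N-1}])\subset B(\pi(\omega),C_2\rho^N)$.

*Proof.* Let $\omega'\in Q_N(\omega)$, and let $(w,v),(w',v')$ be the images. By (3), $|w-w'|\le\beta^{\lceil N/2\rceil}\le\rho^N$. Let $n<N$. The sequences $\sigma^{n+1}x,\sigma^{n+1}x'$ agree in the first $N-n-1$ letters. If $d_n'=d_n$, the $n$-th terms of $v,v'$ differ by at most $\rho^nm\beta^{N-n-1}$, by (7). If $d_n'\ne d_n$, then $\sigma^{n+1}x\in E$, so $\hat\delta(\sigma^{n+1}x)=0$, and the difference is $\rho^nd_n'\hat\delta(\sigma^{n+1}x')\le\rho^nm\beta^{N-n-1}$, again by (7). Further $\sum_{n<N}\rho^n\rho^{2(N-n-1)}=\rho^{N-1}\sum_{n<N}\rho^{N-1-n}\le2\rho^{N-1}$. Terms with $n\ge N$ contribute $O(\rho^N)$ because $d_n\hat\delta\le\frac14$. The last claim holds since $[\omega_0\dots\omega_{N-1}]\subset Q_N(\omega)$. $\square$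

Let $\lambda$ be the uniform Bernoulli measure on $\{0,\dots,m-1\}^{\mathbb N_0}$ and $\Lambda=\theta\times\lambda$ on $X$. The number of free digits is
$$b_N=\#\{\lceil N/2\rceil\le n<N:\sigma^{n+1}x\in E\}\ge e_N(x)-e_{\lceil N/2\rceil}(x)-1 .$$
Hence by Lemma 9
$$\log\Lambda(Q_N(\omega))=\log\theta[x_0\dots x_{N-1}]-(N-b_N)\log m$$
$$\ge-N\log m+\log m\Big(\tfrac12e_N(x)-e_{\lceil N/2\rceil}(x)\Big)+\alpha\,e_N(x)-O(\log(N+1)).\tag{9}$$
Here we split $e_N\log m=\frac12e_N\log m+\frac12e_N\log m$ and joined the second half to $-e_N\log12$.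

**Lemma 11.** (i) $\dim_HK\le s$. (ii) For $e>0$, the set of $\pi(\omega)$ with $e_N(x)/N\to e$ has Hausdorff dimension at most $s-\alpha e/L$.

*Proof.* (i) The middle term of (9) may be negative, but not for all $N$. Let $N=2^j$ and $g_j=2^{-j}e_{2^j}(x)\in[0,1]$. Then $\frac12e_N-e_{N/2}=2^{j-1}(g_j-g_{j-1})$, and $\limsup_j(g_j-g_{j-1})\ge0$, since otherwise $g_j\to-\infty$. So $\limsup_N\frac1N\log\Lambda(Q_N(\omega))\ge-\log m$ for every $\omega$. By Lemma 10, $\pi_*\Lambda(B(\pi(\omega),C_2\rho^N))\ge\Lambda(Q_N(\omega))$, and Lemma 4 applied to $\pi_*\Lambda$ gives $\dim_HK\le\log m/L$.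

(ii) Here $\frac12e_N-e_{\lceil N/2\rceil}=o(N)$, so $\log\Lambda(Q_N(\omega))\ge-N(\log m-\alpha e)-o(N)$. Use Lemmas 10 and 4 again. $\square$

## 9. The measure $\mu_0$ has dimension $s$

Let $\tilde\mu_0=\nu_0\times\lambda$ on $X$ and $\mu_0=\pi_*\tilde\mu_0$.

**Step 1: $\mu_0$ is ergodic.** For bounded $a,a'$ on $Y$ and $b,b'$ on the digit space,
$$\frac1N\sum_{n<N}\int a\,(a'\circ\sigma^n)\,d\nu_0\int b\,(b'\circ\sigma^n)\,d\lambda\ \longrightarrow\ \int a\int a'\int b\int b',$$
because the second factor converges (mixing) and the first converges in Cesàro mean (ergodicity). Finite sums of products $a\otimes b$ are dense in $L^2$, so the same holds for all $L^2$ functions. For the indicator of an invariant set $S$ this reads $\tilde\mu_0(S)=\tilde\mu_0(S)^2$.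

**Step 2: reduce to one letter sequence.** Let $Z\subset K$ be Borel with $\mu_0(Z)=1$. By Fubini and Lemma 7 fix $x\in Y_0$ with $\lambda\{\mathbf d:\pi(x,\mathbf d)\in Z\}=1$. For $n\ge0$ we have $\sigma^{n+1}x\notin E$, so by (2) there is a unique $k_n$ with $\sigma^{n+1}x\in V_{k_n}$. By (6)
$$v(x,\mathbf d)=\eta\sum_{n\ge0}\rho^{s_n}d_n,\qquad s_n=n+q_{k_n}.$$

**Step 3: $n\mapsto s_n$ is injective, so digits do not collide.** Let $s_n=s_{n'}$, $n\ne n'$. Then $k_n\ne k_{n'}$; say $k=k_n<k'=k_{n'}$. Now $n-n'=q_{k'}-q_k=\sum_{j=k+1}^{k'}j3^j$ is a positive multiple of $3^{k+1}$. Since $V_{k'}\subset D_{k'}$, $n'+1\in\mathcal D_{k'}(x)\subset\mathcal D_{k+1}(x)=p_{k+1}+3^{k+1}\mathbb N_0$ by Lemma 7. So also $n+1\in\mathcal D_{k+1}(x)$, that is, $\sigma^{n+1}x\in D_{k+1}$. This contradicts $\sigma^{n+1}x\in V_k$.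

**Step 4: few digits are moved beyond place $N$.** Let $M_N=\#\{n:s_n<N\}$. If $n<N\le s_n$ and $k_n=k$, then $N-q_k\le n<N$ and $n+1\in\mathcal D_k(x)$. By Lemma 6 there are at most $1+q_k3^{-k}\le1+\frac32k$ such $n$, since $q_k\le k\sum_{j\le k}3^j\le\frac32k3^k$. We use this for each $k\le\log_3N$. At most one $n<N$ has $k_n>\log_3N$, because then $n+1\in\mathcal D_k(x)$ with $k=\lfloor\log_3N\rfloor+1$, a set with gaps at least $3^k>N$. Hence $M_N\ge N-C(1+\log N)^2$.

**Step 5: mass estimate.** Put $a_t=d_n$ if $t=s_n$, and $a_t=0$ if $t$ is not of this form. By Step 3 this is well defined, and $v/\eta=\sum_ta_t\rho^t$ with $a_t\in\{0,\dots,m-1\}$. By (4), if two such sequences first differ at $t<N$, the values of $v/\eta$ differ by at least $\frac23\rho^{N-1}$. So an interval of length less than $\frac23\eta\rho^{N-1}$ can contain $v(x,\mathbf d)$ only for one value of $(a_t)_{t<N}$. That value prescribes $M_N$ different digits, an event of $\lambda$-probability at most $m^{-M_N}\le m^{-N+C(1+\log N)^2}$.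

Let $\Lambda_x$ be the law of $\pi(x,\mathbf d)$, $\mathbf d\sim\lambda$. Given small $r$, let $N$ be maximal with $2r<\frac23\eta\rho^{N-1}$; then $\rho^N\le3r/\eta$. The $v$-projection of $B(z,r)$ has length at most $2r$, and $m^{-N}=\rho^{sN}$. So $\Lambda_x(B(z,r))\le C_{s'}r^{s'}$ for every $s'<s$, all $z$ and all small $r$. As $\Lambda_x(Z)=1$, Lemma 3 gives $\dim_HZ\ge s'$. Hence $\dim_H\mu_0\ge s$, and with Lemma 11(i)
$$\dim_H\mu_0=\dim_HK=s.$$

## 10. Uniqueness of $\mu_0$ and the eigenvalues of its natural extension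

Let $\mu$ be ergodic on $K$ with $\dim_H\mu=s$, let $\tilde\mu=(\pi^{-1})_*\mu$, and let $\nu$ be its marginal on $Y$.

**Step 1: the letters follow the odometer.** By Birkhoff's theorem $e_N(x)/N\to\nu(E)$ $\tilde\mu$-a.e. If $\nu(E)>0$, Lemma 11(ii) gives $\dim_H\mu\le s-\alpha\nu(E)/L<s$. So $\nu(E)=0$, and $\nu=\nu_0$ by Lemma 7.

**Step 2: the digits are uniform and independent of the letters.** By Shannon–McMillan–Breiman, Lemma 10 and Lemma 4 applied to $\mu$, $\dim_H\mu\le h(\tilde\mu)/L$. So $h(\tilde\mu)\ge\log m$. Suppose $\tilde\mu\ne\nu_0\times\lambda$. As the marginal on $Y$ is $\nu_0$, for some $k$ the conditional law of $d_{[0,k)}=d_0\dots d_{k-1}$ given $x_{[0,k)}$ is not a.s. uniform. Hence $H(d_{[0,k)}\mid x_{[0,k)})\le k\log m-\eta'$ with $\eta'>0$. By subadditivity of conditional entropy and stationarity, $H(d_{[0,nk)}\mid x_{[0,nk)})\le n(k\log m-\eta')$. Adding $H(x_{[0,nk)})$, dividing by $nk$ and letting $n\to\infty$,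
$$h(\tilde\mu)\le h(\nu_0)+\log m-\eta'/k<\log m,$$
since $h(\nu_0)=0$. This is a contradiction, so $\mu=\mu_0$. Together with Section 9 this proves part 2.

**Step 3: identify the natural extension.** For $\hat\mu_0$-almost every $(z_n)_{n\ge0}$ write $z_n=\pi(x^{(n)},\mathbf d^{(n)})$. Then $\sigma x^{(n+1)}=x^{(n)}$ and $\sigma\mathbf d^{(n+1)}=\mathbf d^{(n)}$, so $\Theta(x^{(n)})=\Theta(x^{(0)})-n$, and $j_t:=d^{(n)}_{t+n}$ ($t\in\mathbb Z$, any $n\ge\max(0,-t)$) is well defined. Consider $(z_n)\mapsto(\Theta(x^{(0)}),(j_t)_{t\in\mathbb Z})$. It carries $\hat f$ to $(t\mapsto t+1)\times\sigma$. Since $z_n$ has law $\mu_0$, the pair $(\Theta(x^{(n)}),\mathbf d^{(n)})$ has law $\mathrm{Haar}\times\lambda$. So $(\Theta(x^{(0)}),(j_t)_{t\ge-n})$ is Haar times uniform i.i.d. for each $n$, and the image measure is $\mathrm{Haar}\times$ (two-sided uniform Bernoulli measure on $m$ symbols). A Borel inverse mod $0$ is $(t,(j_r))\mapsto\big(\pi(\Phi(t-n),(j_{l-n})_{l\ge0})\big)_{n\ge0}$, with $\Phi$ from Lemma 7. This is the isomorphism of part 3.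

**Step 4: compare eigenvalues.** By Step 3, for every $k$ the function $\exp(2\pi\mathrm i\,\Theta(x^{(0)})/3^k)$ is an eigenfunction of the natural extension, with eigenvalue $e^{2\pi\mathrm i/3^k}$. On the other hand, let $T=\sigma\times R$ on $\Sigma\times\mathbb Z/p\mathbb Z$ have eigenvalue $\zeta$ with eigenfunction $F\in L^2$, $F\ne0$. On some fiber $\Sigma\times\{j\}$, $F$ is not a.e. $0$; there $T^p$ acts as $\sigma^p$, which is mixing, and $F\circ T^p=\zeta^pF$. A mixing map has only the eigenvalue $1$, so $\zeta^p=1$. Take $3^k>p$: then $\zeta=e^{2\pi\mathrm i/3^k}$ has $\zeta^p\ne1$. So the systems are not isomorphic. This proves part 3 and Theorem 1, and the answer to the Question is no. $\blacksquare$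

## 11. Conformal maps: proof of Theorem 2

Here $f,K,U,\lambda,(R_j)$ are as in Theorem 2, and $\operatorname{dist}$ is the Riemannian distance. (If $M$ is not connected, replace it by $\min(\operatorname{dist},1)$, with distance $1$ between components; only balls of small radius matter, and the constants $\kappa,\varepsilon_0$ below are taken less than $1$.) $C\ge1$ denotes constants depending only on $f,K,(R_j)$, and may change from line to line. The function $a=|\det Df|^{1/\dim M}$ is $C^1$ on $U$ and $a\ge\lambda$. Put $a_n(x)=\prod_{k<n}a(f^kx)$. If $\dim M=1$, each $D_xf$ is a nonzero scalar times an isometry, so conformality is automatic.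

**Step 1: inverse branches of uniform size.** We want $\kappa,\varepsilon_0>0$ such that $f$ is injective on $B(x,\varepsilon_0)$ for each $x\in K$, and such that for each $x\in K$ there is a $C^1$ map $g_x\colon B(f(x),\kappa)\to U$ with $f\circ g_x=\mathrm{id}$, $g_x(f(x))=x$, and $g_x(f(y))=y$ whenever $\operatorname{dist}(x,y)<\varepsilon_0$.

By the inverse function theorem and a Lebesgue number there is $\varepsilon_1>0$ such that for each $x\in K$ we have $B(x,\varepsilon_1)\subset U$ and $f$ maps $B(x,\varepsilon_1)$ diffeomorphically onto an open set. There is $\kappa>0$ with $B(f(x),\kappa)\subset f(B(x,\varepsilon_1))$ for all $x\in K$. Otherwise there are $x_j\in K$, $x_j\to x$, and $u_j\notin f(B(x_j,\varepsilon_1))$ with $\operatorname{dist}(u_j,f(x_j))\to0$; but for large $j$ we have $B(x,\varepsilon_1/2)\subset B(x_j,\varepsilon_1)$, and $f(B(x,\varepsilon_1/2))$ is an open set containing $f(x)=\lim u_j$, a contradiction. Let $g_x$ be the inverse of $f|_{B(x,\varepsilon_1)}$ on $B(f(x),\kappa)$. By compactness choose $\varepsilon_0\le\varepsilon_1$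 such that $x\in K$, $\operatorname{dist}(x,y)<\varepsilon_0$ imply $\operatorname{dist}(f(x),f(y))<\kappa$. Then $g_x(f(y))=y$ by injectivity. We may decrease $\kappa$ (and then $\varepsilon_0$), so we also assume that the closed $\kappa$-neighborhood of $K$ is a compact subset of $U$.

A curve from $f(x)$ of length less than $\kappa$ stays in $B(f(x),\kappa)$, and $g_x$ contracts lengths by $\lambda^{-1}$. So $\operatorname{dist}(g_xu,x)\le\lambda^{-1}\operatorname{dist}(u,f(x))$, and therefore
$$g_{x,n}=g_x\circ g_{f(x)}\circ\cdots\circ g_{f^{n-1}(x)}$$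
is defined on $B(f^nx,\kappa)$. Moreover $f^kg_{x,n}=g_{f^kx,n-k}$, so $\operatorname{dist}(f^kg_{x,n}u,f^kx)\le\lambda^{-(n-k)}\operatorname{dist}(u,f^nx)$.

**Step 2: bounded distortion, and balls inside inverse images.** On the compact $\kappa$-neighborhood of $K$ the gradient of $\log a$ is bounded, and a point at distance less than $\kappa$ from a point of $K$ is joined to it inside this neighborhood by curves of length arbitrarily close to the distance. So $|\log a(f^kg_{x,n}u)-\log a(f^kx)|\le C\lambda^{-(n-k)}$ for $k<n$. Summing over $k$,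
$$C_0^{-1}\le a_n(g_{x,n}u)/a_n(x)\le C_0\qquad(u\in B(f^nx,\kappa)).\tag{10}$$
By conformality $Df^n$ at a point $p=g_{x,n}u$ is $a_n(p)$ times an isometry. So the image under $g_{x,n}$ of a curve has length at most $C_0a_n(x)^{-1}$ times the original length, and
$$\operatorname{dist}(g_{x,n}u,x)\le C_0a_n(x)^{-1}\operatorname{dist}(u,f^nx).\tag{11}$$
Conversely, for $\kappa'\le\kappa$,
$$g_{x,n}(B(f^nx,\kappa'))\supset B\big(x,\kappa'C_0^{-1}a_n(x)^{-1}\big).\tag{12}$$
Let $c\colon[0,1]\to M$ be a curve from $x$ of length less than $\kappa'C_0^{-1}a_n(x)^{-1}$, and let $W=g_{x,n}(B(f^nx,\kappa'))$, an open set. Let $t^*$ be the supremum of $t$ with $c[0,t]\subset W$. On $[0,t^*)$, by conformality and (10), $f^n\circ c$ has length at most some $\ell'<\kappa'$. So $\operatorname{dist}(f^nc(t^*),f^nx)\le\ell'<\kappa'$, and $c(t^*)=\lim_{t\uparrow t^*}g_{x,n}(f^nc(t))=g_{x,n}(f^nc(t^*))\in W$. As $W$ is open, $t^*=1$ and $c\subset W$. Every point of the ball in (12) is the endpoint of such a curve.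

**Step 3: coding, and the size of cylinders.** For admissible $\mathbf i=(i_0,\dots,i_n)$ let $R_{\mathbf i}=\{x\in K:f^kx\in R_{i_k},0\le k\le n\}$. Since $R_{i_1}\subset f(R_{i_0})$, we have $f(R_{i_0\dots i_n})=f(R_{i_0})\cap R_{i_1\dots i_n}=R_{i_1\dots i_n}$, and inductively $f^n(R_{\mathbf i})=R_{i_n}$. The maximal diameter of $R_{\mathbf i}$ tends to $0$ as $n\to\infty$. Otherwise, since a prefix of a word with large $R_{\mathbf i}$ also has large $R_{\mathbf i}$, König's lemma gives an infinite admissible sequence whose nested compact sets have diameter bounded below, against the singleton condition.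

Choose $n_0$ with $\operatorname{diam}R_{\mathbf i}<\min(\varepsilon_0,\kappa)$ if $\mathbf i$ has more than $n_0$ letters. Let $x,y\in R_{\mathbf i}$, $n\ge n_0$. For $k\le n-n_0$ the points $f^kx,f^ky$ lie in $R_{i_k\dots i_n}$, so $\operatorname{dist}(f^kx,f^ky)<\min(\varepsilon_0,\kappa)$. Hence $g_{f^kx}(f^{k+1}y)=f^ky$ for $k<n-n_0$, and $y=g_{x,n-n_0}(f^{n-n_0}y)$. By (11) and (10), and since $a$ is bounded on $K$, so that the last $n_0$ factors change only constants,
$$\operatorname{diam}R_{\mathbf i}\le C\,a_n(x)^{-1},\qquad a_n(y)\le C\,a_n(x)\qquad(x,y\in R_{\mathbf i}).\tag{13}$$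
For $n<n_0$ this is trivial.

Let $\Sigma_A$ be the one-sided subshift of finite type and $\{\pi(\mathbf i)\}=\bigcap_nf^{-n}R_{i_n}\cap K$. By (13), $\pi\colon\Sigma_A\to K$ is Hölder, and $\pi\sigma=f\pi$. It is onto: since $f(R_i)=\bigcup_{A_{ij}=1}R_j$, every $x\in K$ has an admissible itinerary, chosen letter by letter.

**Step 4: the candidate measure.** The function $\varphi=\log a\circ\pi\ge\log\lambda>0$ is Hölder. By the variational principle, $P(\psi)=\sup\{h(\tilde\mu)+\int\psi\,d\tilde\mu\}$ over invariant $\tilde\mu$, so $t\mapsto P(-t\varphi)$ is continuous and decreases at rate at least $\log\lambda$. As $P(0)\ge0$, there is a unique $s\ge0$ with $P(-s\varphi)=0$. As $A$ is primitive, $\Sigma_A$ is mixing, and the Hölder potential $-s\varphi$ has a unique equilibrium state $m_s$, which is ergodic and Gibbs: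
$$C^{-1}\le m_s[i_0\dots i_n]\,a_n(\pi\mathbf i)^s\le C\tag{14}$$
(Bowen, *Equilibrium States and the Ergodic Theory of Anosov Diffeomorphisms*, LNM 470, Ch. 1). Put $\mathsf m=\pi_*m_s$, an ergodic measure on $K$.

**Step 5: $\dim_HK\le s$.** By (13) and (14), $\mathsf m(B(\pi\mathbf i,Ca_n(\pi\mathbf i)^{-1}))\ge m_s[i_0\dots i_n]\ge C^{-1}a_n(\pi\mathbf i)^{-s}$, and $a_n\to\infty$. Use Lemma 4 and that $\pi$ is onto.

**Step 6: an ergodic measure of dimension at least $s$ is $\mathsf m$.** Let $\mu$ be ergodic on $K$. It has an ergodic lift $\tilde\mu$ to $\Sigma_A$. Indeed, since $\pi$ is a continuous surjection of compact spaces, some probability measure projects to $\mu$ (extend the functional from $C(K)\subset C(\Sigma_A)$ by Hahn–Banach). A weak* limit of its averages under $\sigma$ is invariant and projects to $\mu$. As $\mu$ is extreme among invariant measures, almost every ergodic component of that limit projects to $\mu$.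

The conclusions of the Shannon–McMillan–Breiman and Birkhoff theorems hold on a $\sigma$-compact set of full $\tilde\mu$-measure; its image is $\sigma$-compact, hence Borel, of full $\mu$-measure. On this image $\mu(B(\pi\mathbf i,Ca_n(\pi\mathbf i)^{-1}))\ge\tilde\mu[i_0\dots i_n]$ by (13), with $-\frac1n\log\tilde\mu[i_0\dots i_n]\to h(\tilde\mu)$ and $\frac1n\log a_n(\pi\mathbf i)\to\int\varphi\,d\tilde\mu$. So Lemma 4 gives $\dim_H\mu\le h(\tilde\mu)/\int\varphi\,d\tilde\mu$. If $\dim_H\mu\ge s$, then $h(\tilde\mu)-s\int\varphi\,d\tilde\mu\ge0=P(-s\varphi)$. So $\tilde\mu$ is an equilibrium state, $\tilde\mu=m_s$ and $\mu=\mathsf m$.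

**Step 7: points near a marked point share its itinerary.** This prepares the count in Step 8, where the pieces $R_j$ may touch. Choose $z_j\in\mathrm{int}_KR_j$ and $\kappa_2>0$ with $B(z_j,\kappa_2)\cap K\subset R_j$ for all $j$. Choose $\kappa'<\min(\kappa,\varepsilon_0,\kappa_2)$ such that $\operatorname{dist}(p,p')<\kappa'$ with $p,p'\in f(R_j)$ implies $\operatorname{dist}\big((f|_{R_j})^{-1}p,(f|_{R_j})^{-1}p'\big)<\varepsilon_0$; this is possible because $f|_{R_j}$ is a homeomorphism of compact sets.

**Lemma 12.** Let $\mathbf w=(w_0,\dots,w_n)$ be admissible, $y\in R_{\mathbf w}$, $f^ny=z_{w_n}$. If $q\in K\cap g_{y,n}(B(f^ny,\kappa'))$, then $f^lq\in\mathrm{int}_KR_{w_l}$ for $0\le l\le n$.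

*Proof.* By Step 1, $\operatorname{dist}(f^kq,f^ky)<\kappa'$ for all $k\le n$. We first show $f^kq\in R_{w_k}$ by descending induction. The case $k=n$ holds by the choice of $\kappa_2$. If $f^{k+1}q\in R_{w_{k+1}}\subset f(R_{w_k})$, let $q'=(f|_{R_{w_k}})^{-1}(f^{k+1}q)$. Since $f^ky=(f|_{R_{w_k}})^{-1}(f^{k+1}y)$, we have $\operatorname{dist}(q',f^ky)<\varepsilon_0$. Also $\operatorname{dist}(f^kq,f^ky)<\varepsilon_0$ and $f(q')=f(f^kq)$. So $q'=f^kq$ by injectivity on $B(f^ky,\varepsilon_0)$, and $f^kq\in R_{w_k}$. Now apply this to $(w_l,\dots,w_n)$ and $f^ly$: every $p\in K$ in the open set $g_{f^ly,n-l}(B(f^ny,\kappa'))$, which contains $f^lq$, lies in $R_{w_l}$. So $f^lq\in\mathrm{int}_KR_{w_l}$. $\square$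

**Step 8: $\dim_H\mathsf m\ge s$.** We bound the mass of small balls by counting cylinders of size about $r$. For $0<r<1$ let $\mathcal W_r$ be the set of admissible words $\mathbf w=(w_0,\dots,w_n)$ with $\max_{R_{\mathbf w}}a_n\ge1/r$ for which no proper prefix has the corresponding property. As $a_n\ge\lambda^n$, the cylinders $[\mathbf w]$, $\mathbf w\in\mathcal W_r$, partition $\Sigma_A$. By (13), and since the prefix with one letter less fails the condition, $C^{-1}/r\le a_n\le C/r$ on $R_{\mathbf w}$.

As $f^n(R_{\mathbf w})=R_{w_n}$, pick $y_{\mathbf w}\in R_{\mathbf w}$ with $f^ny_{\mathbf w}=z_{w_n}$. Let $\mathbf w\ne\mathbf w'$ be in $\mathcal W_r$; neither is a prefix of the other. Let $l$ be the first index where they differ. If $\operatorname{dist}(y_{\mathbf w},y_{\mathbf w'})<\kappa'C_0^{-1}a_n(y_{\mathbf w})^{-1}$, then by (12) and Lemma 12 $f^ly_{\mathbf w'}\in\mathrm{int}_KR_{w_l}\cap R_{w_l'}$. This set is empty, since $R_{w_l'}$ is the closure of an open set disjoint from the open set $\mathrm{int}_KR_{w_l}$. So the points $y_{\mathbf w}$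 are $C^{-1}r$-separated.

Those with $R_{\mathbf w}\cap B(x,r)\ne\emptyset$ lie in $B(x,Cr)$ by (13). For small $r$ and $x\in K$ their number is bounded by volume comparison: the disjoint balls of radius $C^{-1}r/2$ about them each have volume at least $C^{-1}r^{\dim M}$, and all lie in a ball of volume at most $Cr^{\dim M}$. Hence by (14)
$$\mathsf m(B(x,r))\le\sum_{R_{\mathbf w}\cap B(x,r)\ne\emptyset}m_s[\mathbf w]\le Cr^s,$$
and Lemma 3 gives $\dim_H\mathsf m\ge s$. With Steps 5 and 6, $\dim_HK=s$, and $\mathsf m$ is the only ergodic measure of full dimension.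

**Step 9: the natural extension is Bernoulli.** The natural extension of $(\Sigma_A,\sigma,m_s)$ is the two-sided Gibbs measure of a Hölder potential on a mixing subshift of finite type, which is Bernoulli (Bowen, LNM 470, Ch. 1). Applying $\pi$ coordinatewise maps it onto an $\hat f$-invariant measure on $\hat K$ whose first marginal is $\mathsf m$, and this measure is $\hat{\mathsf m}$ by uniqueness. So the natural extension of $(K,f,\mathsf m)$ is a factor of a Bernoulli shift. Factors of Bernoulli shifts are Bernoulli (Ornstein, *Factors of Bernoulli shifts are Bernoulli shifts*, Adv. Math. 5 (1970)). $\blacksquare$
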